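\title{Non-reduced Cartwright--Sturmfels Hilbert schemes}

\begin{abstract}
Let $S$ be the Cox ring of a product of $r$ projective spaces over an algebraically closed field. A Cartwright--Sturmfels Hilbert scheme is a multigraded Hilbert scheme of $S$ whose Hilbert function is that of a radical Borel-fixed ideal. All ideals parametrized by such a scheme are radical, and for $r\le 2$ the scheme is smooth and irreducible. We show that these schemes are not reduced in general: in every characteristic there are non-reduced examples for $(\mathbb{P}^1)^{72}$, and for suitable products of $r$ projective spaces for every $r\ge 5$. The nilpotent comes from a configuration of $72$ points in the plane whose incidences force an equation $s^2=0$ but not $s=0$. It is carried to the Hilbert scheme by two retractions, one onto realization spaces of matroids and one onto spaces of linear subspaces indexed by a grid.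
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbf{k}$ be an algebraically closed field, let $\mathbf{n}=(n_1,\dots,n_r)\in\mathbb{N}^r$, and let
\[
S=\mathbf{k}[x_{i,j}: 1\le i\le r,\ 0\le j\le n_i]
\]
be the Cox ring of $\mathbb{P}^{\mathbf{n}}=\mathbb{P}^{n_1}\times\cdots\times\mathbb{P}^{n_r}$, graded by the Picard group $\mathbb{Z}^r$ with $\deg x_{i,j}=\mathbf{e}_i$. The variables $x_{i,0},\dots,x_{i,n_i}$ form the $i$-th \emph{block}, and ``homogeneous'' always refers to the $\mathbb{Z}^r$-grading. For a function $\mathfrak{h}\colon\mathbb{Z}^r\to\mathbb{N}$, the \emph{multigraded Hilbert scheme} $\mathcal{H}^{\mathfrak{h}}(S)$ of Haiman and Sturmfels is a projective $\mathbf{k}$-scheme whose points with values in a $\mathbf{k}$-algebra $A$ are the homogeneous ideals $I\subseteq S_A=S\otimes_{\mathbf{k}}A$ such that $(S_A/I)_{\mathbf{d}}$ is a locally free $A$-module of rank $\mathfrak{h}(\mathbf{d})$ for every $\mathbf{d}\in\mathbb{Z}^r$. Its $\mathbf{k}$-points are the homogeneous ideals of $S$ with Hilbert function $\mathfrak{h}$.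

Let $B_i\subseteq \mathrm{GL}_{n_i+1}$ be the group of upper triangular matrices, acting on the $i$-th block. An ideal of $S$ is \emph{Borel-fixed} if it is fixed by $B_1\times\cdots\times B_r$. We call $\mathfrak{h}$ a \emph{Cartwright--Sturmfels} (CS) \emph{Hilbert function} if it is the Hilbert function of a radical Borel-fixed ideal; a homogeneous ideal with such a Hilbert function is a \emph{CS ideal}, and $\mathcal{H}^{\mathfrak{h}}(S)$ is then a \emph{CS Hilbert scheme}. It is known that every CS ideal is radical.

The case $r=1$ shows how restrictive the condition is. A Borel-fixed ideal $J$ is fixed by the diagonal matrices, so it is monomial, and if it is radical its minimal generators are squarefree. Number the variables so that $J$ is stable under $x_j\mapsto x_j+x_i$ for $i<j$. If a minimal generator $m$ were divisible by $x_ix_j$ with $i<j$, this substitution would give $x_im/x_j\in J$, hence $m/x_j\in J$ by radicality, against minimality. So a proper radical Borel-fixed ideal is generated by some number $c$ of variables. If $I\subseteq S_A$ is an $A$-point of the corresponding Hilbert scheme,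 then $S_A/(I_1)\to S_A/I$ is in each degree a surjection of locally free modules of the same rank, hence an isomorphism, and $I=(I_1)$. The CS Hilbert scheme is the Grassmannian of $c$-dimensional spaces of linear forms. More generally, it is known that for $r\le2$ every CS Hilbert scheme is smooth and irreducible. The following question is posed in \cite{RS}.

\medskip
\noindent\emph{Is $\mathcal{H}^{\mathfrak{h}}(S)$ reduced for every $r$, every $\mathbf{n}$ and every CS Hilbert function $\mathfrak{h}$?}
\medskip

The cases $r\le2$, and the fact that no degeneration inside a CS Hilbert scheme ever acquires a nilpotent, suggest a positive answer. But radicality of CS ideals is a statement about the fibers of the universal family, while the question is about its base, and the answer is negative over every algebraically closed field.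

\begin{theorem}\label{thm:many}
For $r=72$ and $\mathbf{n}=(1,\dots,1)$ there is a CS Hilbert function $\mathfrak{h}$ such that $\mathcal{H}^{\mathfrak{h}}(S)$ is not reduced. More generally, such an $\mathfrak{h}$ exists whenever at least $72$ of the $n_i$ are positive.
\end{theorem}

\begin{theorem}\label{thm:few}
There is an integer $\kappa$ such that for all $r\ge5$ and all $\mathbf{n}$ with $n_1\ge2$ and $n_2,\dots,n_5\ge\kappa$ there is a CS Hilbert function $\mathfrak{h}$ with $\mathcal{H}^{\mathfrak{h}}(S)$ not reduced. In particular, non-reduced CS Hilbert schemes exist for every $r\ge5$.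
\end{theorem}

The cases $r=3$ and $r=4$ are not decided here.

Both theorems draw their nilpotent from the same source. Collinearity conditions among points of the plane can encode addition and multiplication of slopes. In Section~\ref{sec:config} we build $72$ points whose collinearities impose $s^2=0$ on a certain combination $s$ of cross-ratios, and which deform over the dual numbers with $s=\varepsilon$. It remains to find the space of such configurations inside a CS Hilbert scheme \emph{as a retract}, since a nilpotent function on a closed subscheme need not extend to a nilpotent function on the ambient scheme. We do this in two ways. In Section~\ref{sec:linear} we use one factor $\mathbb{P}^1$ per point and prove that the complete local ring, at a $\mathbf{k}$-point, of the realization space of any matroid representable over $\mathbf{k}$ is a retract of a complete local ring of a CS Hilbert scheme of $(\mathbb{P}^1)^N$ (Theorem~\ref{thm:retract}). In Sections~\ref{sec:grid} and~\ref{sec:routing} we use one factor $\mathbb{P}^2$, in which the points live, and four large factors whose only role is to index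 a family of linear subspaces and to record their inclusions. Section~\ref{sec:enlarge} shows that non-reducedness survives adding factors and variables.

\section{Conventions and standard facts}\label{sec:prelim}

We write $D=\mathbf{k}[\varepsilon]/(\varepsilon^2)$. \emph{Artinian} means an Artinian local $\mathbf{k}$-algebra with residue field $\mathbf{k}$, and $\mathfrak{m}$ denotes its maximal ideal. The symbol $\mathbf{e}_i$ denotes the $i$-th unit vector of whichever lattice $\mathbb{Z}^m$ is under discussion.

Permuting the variables within a block preserves Hilbert functions. So in checking that an ideal gives a CS Hilbert function we may order the variables of each block as we like; in particular upper and lower triangular matrices give the same CS Hilbert functions. Permuting the blocks is harmless as well.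

If $I\subseteq S_A$ is an $A$-point of $\mathcal{H}^{\mathfrak{h}}(S)$, each $I_{\mathbf{d}}$ is a direct summand of $(S_A)_{\mathbf{d}}$, and the point induced along $A\to A'$ is $IS_{A'}=I\otimes_AA'$.

\begin{lemma}\label{lem:retract}
Let $\iota\colon X\to Y$ be a morphism of schemes, $U\subseteq Y$ an open subscheme containing $\iota(X)$, and $\pi\colon U\to X$ a morphism with $\pi\circ\iota=\mathrm{id}_X$. If $Y$ is reduced, then $X$ is reduced.
\end{lemma}

\begin{proof}
For $x\in X$ the composite $\mathcal{O}_{X,x}\to\mathcal{O}_{Y,\iota(x)}\to\mathcal{O}_{X,x}$ is the identity, so $\mathcal{O}_{X,x}$ embeds in a reduced ring.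
\end{proof}

\begin{lemma}\label{lem:rank}
Let $X$ be a reduced scheme of finite type over $\mathbf{k}$ and $\phi\colon\mathcal{A}\to\mathcal{B}$ a map of vector bundles that has the same rank $\varrho$ at all $\mathbf{k}$-points. Then $\ker\phi\subseteq\mathcal{A}$ and $\operatorname{im}\phi\subseteq\mathcal{B}$ are locally direct summands, and their formation commutes with every base change $Y\to X$. If $\varrho=0$, then $\phi=0$.
\end{lemma}

\begin{proof}
Near a $\mathbf{k}$-point some $\varrho\times\varrho$ minor of $\phi$ is invertible, and row and column operations bring the matrix to the block form $\operatorname{diag}(1_{\varrho},\phi')$. The entries of $\phi'$ vanish at all $\mathbf{k}$-points of the neighborhood, so they are zero because $X$ is reduced and of finite type over the algebraically closed field $\mathbf{k}$. All assertions hold for the matrix $\operatorname{diag}(1_\varrho,0)$ and its pullbacks.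
\end{proof}

\medskip\noindent\textbf{Deformation functors.} Let $X$ be a scheme of finite type over $\mathbf{k}$ and $x\in X(\mathbf{k})$. For $A$ Artinian, let $\widehat{X}_x(A)$ be the set of $A$-points of $X$ that reduce to $x$; it is the set of local $\mathbf{k}$-homomorphisms $\widehat{\mathcal{O}}_{X,x}\to A$. A natural transformation $\widehat{X}_x\to\widehat{Y}_y$ is induced by a unique local homomorphism $\widehat{\mathcal{O}}_{Y,y}\to\widehat{\mathcal{O}}_{X,x}$: apply it to the quotient maps $\widehat{\mathcal{O}}_{X,x}\to\widehat{\mathcal{O}}_{X,x}/\mathfrak{m}^n$ and pass to the limit. By uniqueness this is compatible with composition. We also use that a reduced local ring essentially of finite type over a field has reduced completion (such rings are excellent).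

\medskip\noindent\textbf{Matroids.} All matroids below come from a family of vectors $(v_e)_{e\in\Omega}$, with $\Omega$ finite, spanning a $\mathbf{k}$-vector space of dimension $\delta$. The matroid $M$ records which subsets of $\Omega$ are \emph{independent}, that is, index linearly independent subfamilies. The \emph{bases} are the independent sets of size $\delta$, the \emph{circuits} are the minimal dependent sets, and the \emph{rank} of a subset is the dimension of its span. A \emph{loop} is an element with $v_e=0$, and $M$ is \emph{simple} if all sets of size at most two are independent. A circuit $C$ carries a relation $\sum_{e\in C}c_ev_e=0$, unique up to a scalar, with all $c_e\ne0$. If $B$ is a basis and $i\notin B$, then $B\cup\{i\}$ contains a unique circuit $C$, the \emph{fundamental circuit}; it contains $i$, and for $b\in B$ the set $B-b+i=(B\setminus\{b\})\cup\{i\}$ is a basis if and only if $b\in C$. For a non-loop $i$, the \emph{contraction} $M/i$ is the matroid on $\Omega\setminus\{i\}$ of the images of the vectors modulo $v_i$; its independent sets are the $F$ with $F\cup\{i\}$ independent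 in $M$.

\begin{definition}\label{def:real}
Let $M$ have rank $\delta$ and let $A$ be a $\mathbf{k}$-algebra. A \emph{realization of $M$ over $A$} is a family $(\tilde v_e)_{e\in\Omega}$ in a free $A$-module of rank $\delta$ such that, for each $\delta$-element subset $B\subseteq\Omega$, the determinant $\det(\tilde v_b)_{b\in B}$ is a unit if $B$ is a basis of $M$ and is zero otherwise. Two realizations are \emph{equivalent} if they differ by an isomorphism of the free modules and by rescaling each $\tilde v_e$ by a unit.
\end{definition}

If $A$ is local with residue field $\mathbf{k}$ and the $\tilde v_e$ reduce to a realization over $\mathbf{k}$, the determinants of bases are automatically units, and only the vanishing conditions need to be checked.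

\section{A configuration with a nilpotent cross-ratio}\label{sec:config}

\begin{proposition}\label{prop:config}
There are a simple matroid $M$ of rank $3$ on a set $\Omega$ with $72$ elements and a realization $v=(v_e)_{e\in\Omega}$ of $M$ in $\mathbf{k}^3$ with the following properties.
\begin{enumerate}
\item[(i)] To every realization $\tilde v$ of $M$ over a $\mathbf{k}$-algebra $A$ there is attached an element $s(\tilde v)\in A$ with $s(\tilde v)^2=0$. It depends only on the equivalence class of $\tilde v$ and is compatible with homomorphisms $A\to A'$.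
\item[(ii)] There is a realization $v^\varepsilon$ of $M$ in $D^3$ that reduces to $v$ and has $s(v^\varepsilon)=\varepsilon$.
\end{enumerate}
\end{proposition}

The numbers to be computed with are represented by points on the line at infinity of the affine plane, that is, by slopes. A slope $\sigma\ne\infty$ is the vector $(0,1,\sigma)$, the slope $\infty$ is $(0,0,1)$, and a point $(x,y)$ of the affine plane is $(1,x,y)$. Over any ring,
\begin{equation}\label{eq:slope}
\begin{aligned}
\det\big((1,x,y),(1,x',y'),(0,1,\sigma)\big)&=\sigma(x'-x)-(y'-y),\\
\det\big((1,x,y),(1,x',y'),(0,0,1)\big)&=x'-x,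
\end{aligned}
\end{equation}
so two points and a slope are dependent exactly when the line through the points has that slope. Four auxiliary points, with the slopes of their six connecting lines prescribed, impose one relation $a+b=c+d$ or $ab=cd$ (Figure~\ref{fig:gadgets}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.4,every node/.style={font=\small}]
\draw (0,0)--node[left]{$\infty$}(0,1.4);
\draw (2,0.4)--node[right]{$\infty$}(2,2);
\draw (0,0)--node[below]{$a$}(2,0.4);
\draw (0,1.4)--node[above]{$b$}(2,2);
\draw (0,0)--node[pos=0.75,below right]{$c$}(2,2);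
\draw (0,1.4)--node[pos=0.75,above]{$d$}(2,0.4);
\fill (0,0) circle (1.3pt) node[below left]{$U_1$};
\fill (0,1.4) circle (1.3pt) node[above left]{$U_2$};
\fill (2,0.4) circle (1.3pt) node[below right]{$U_3$};
\fill (2,2) circle (1.3pt) node[above right]{$U_4$};
\begin{scope}[xshift=4cm]
\draw (0,0)--node[left]{$\infty$}(0,1);
\draw (1.2,2)--node[above]{$0$}(3,2);
\draw (0,0)--node[pos=0.35,right]{$a$}(1.2,2);
\draw (0,1)--node[pos=0.55,above]{$b$}(3,2);
\draw (0,0)--node[below right]{$c$}(3,2);
\draw (0,1)--node[above left]{$d$}(1.2,2);
\fill (0,0) circle (1.3pt) node[below left]{$U_1$};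
\fill (0,1) circle (1.3pt) node[above left]{$U_2$};
\fill (1.2,2) circle (1.3pt) node[above]{$U_3$};
\fill (3,2) circle (1.3pt) node[right]{$U_4$};
\end{scope}
\end{tikzpicture}
\caption{Four points in the affine plane, each connecting line marked with its slope. The left configuration forces $a+b=c+d$, the right one forces $ab=cd$.}
\label{fig:gadgets}
\end{figure}

The difficulty is that a simple matroid needs all slopes to have distinct values over $\mathbf{k}$, whereas a nilpotent $s$ reduces to $0$. So $s$ cannot be a slope. Writing $s^2=0$ as $z^2-2wz+w^2=0$ with $z=w+s$ does not yet help, because $z$ collides with $w$. We therefore use only the shifted elements $P=p+z$ and $Q=q+z$: the product $PQ$ contains $z^2$, and the terms linear in $z$ are adjusted with $\mu z=\mu P-\mu p$, where $\mu=p+q+2w$. The element $\mu$ must in turn be built without the intermediate value $p+w$, which collides with $P$, and the chain $p+q$, $p+q+w$, $p+q+2w$ returns to its start in characteristic $2$. One more parameter $t$ avoids both collisions: $\mu=(p+t+w)+(q-t+w)$.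

\begin{proof}[Proof of Proposition~\ref{prop:config}]
\emph{The relations.} Take $20$ symbols, called slopes,
\[
\infty,\,0,\,1,\,w,\,p,\,q,\,t,\,P,\,Q,\,p',\,q',\,P',\,Q',\,\mu,\,\omega,\,\eta,\,\nu,\,\alpha,\,\beta,\,\gamma,
\]
and the $13$ relations
\[
\begin{array}{llll}
\text{R1:}\ P+q=Q+p, & \text{R5:}\ q'+w=Q'+0, & \text{R9:}\ \nu+\omega=\eta+0, & \text{R13:}\ \alpha+\beta=\gamma+\nu.\\
\text{R2:}\ p+t=p'+0, & \text{R6:}\ P'+Q'=\mu+0, & \text{R10:}\ P\cdot Q=\alpha\cdot1, &\\
\text{R3:}\ p'+w=P'+0, & \text{R7:}\ w\cdot w=\omega\cdot1, & \text{R11:}\ \mu\cdot p=\beta\cdot1, &\\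
\text{R4:}\ q'+t=q+0, & \text{R8:}\ p\cdot q=\eta\cdot1, & \text{R12:}\ \mu\cdot P=\gamma\cdot1, &
\end{array}
\]
Suppose elements of a commutative ring satisfy R1--R12, with $0$ and $1$ the usual elements. Put $s=P-p-w$ and $z=w+s$. Then $P=p+z$, and $Q=q+z$ by R1, $\mu=p+q+2w$ by R2--R6, and $\nu=pq-w^2$ by R7--R9. Hence
\begin{equation}\label{eq:square}
\alpha+\beta-\gamma-\nu=(p+z)(q+z)+\mu p-\mu(p+z)-pq+w^2=z^2-2wz+w^2=s^2 ,
\end{equation}
so R13 is equivalent to $s^2=0$. Conversely, given $w,p,q,t,s$ with $s^2=0$, put $P=p+w+s$; each of R1--R12 in turn determines one new slope, and R13 holds by \eqref{eq:square}.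

\emph{Values.} For $s=0$ the finite slopes, in the order listed, are
\begin{gather*}
0,\ 1,\ w,\ p,\ q,\ t,\ p+w,\ q+w,\ p+t,\ q-t,\ p+t+w,\ q-t+w,\ p+q+2w,\\
w^2,\ pq,\ pq-w^2,\ pq+pw+qw+w^2,\ p^2+pq+2pw,\ p^2+pq+3pw+qw+2w^2 .
\end{gather*}
These $19$ polynomials are pairwise distinct in every characteristic. Among the linear forms, the last is the only one involving both $p$ and $q$, and the others have coefficients $\pm1$ and involve different sets of variables. The six quadratic forms have coefficients of $(p^2,pq,qw,w^2)$ equal to $(0,0,0,1)$, $(0,1,0,0)$, $(0,1,0,-1)$, $(0,1,1,1)$, $(1,1,0,0)$, $(1,1,1,2)$, and these vectors differ in the positions of their zeros, also in characteristic $2$. As $\mathbf{k}$ is infinite, we can fix $w,p,q,t\in\mathbf{k}$ for which the $19$ values are distinct. These are the \emph{values over $\mathbf{k}$}. The same $w,p,q,t$ with $s=\varepsilon$ give the \emph{values over $D$}, which satisfy R1--R13 and reduce to the values over $\mathbf{k}$.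

\emph{Gadgets.} For each relation we add four points $U_1,\dots,U_4$, called a gadget, depending on a translation vector $(X,Y)\in\mathbf{k}^2$. The formulas make sense for the values over $\mathbf{k}$ and over $D$, since in the multiplicative relations all entries have nonzero value over $\mathbf{k}$.
\begin{itemize}
\item For $a+b=c+d$: $U_1=(X,Y)$, $U_2=(X,Y+c-b)$, $U_3=(X+1,Y+a)$, $U_4=(X+1,Y+c)$. By \eqref{eq:slope}, the determinants of the six triples $(U_1,U_2,\infty)$, $(U_3,U_4,\infty)$, $(U_1,U_3,a)$, $(U_2,U_4,b)$, $(U_1,U_4,c)$, $(U_2,U_3,d)$ vanish; the last equals $d-(a+b-c)$.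
\item For $ab=cd$: $U_1=(X,Y)$, $U_2=(X,Y+a-d)$, $U_3=(X+1,Y+a)$, $U_4=(X+a/c,Y+a)$. The determinants of $(U_1,U_2,\infty)$, $(U_3,U_4,0)$, $(U_1,U_3,a)$, $(U_2,U_4,b)$, $(U_1,U_4,c)$, $(U_2,U_3,d)$ vanish; the fourth equals $ba/c-d$.
\end{itemize}
We call these six triples per gadget \emph{listed}. In each of the $13$ relations the sets of symbols $\{a,b\}$ and $\{c,d\}$ are disjoint, so their values over $\mathbf{k}$ are disjoint. It follows that over $\mathbf{k}$ the four points of a gadget are distinct and no three are collinear. In the additive case, $U_1\neq U_2$ as $b\ne c$ and $U_3\ne U_4$ as $a\ne c$, and these pairs span two different vertical lines. In the multiplicative case, $U_1\ne U_2$ as $a\neq d$ and $U_3\ne U_4$ as $a\ne c$; the vertical line $U_1U_2$ misses $U_3,U_4$ as $a/c\ne0$, and the horizontal line $U_3U_4$ misses $U_1,U_2$ as $a,d\ne0$.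

\emph{The matroid.} We have $20+4\cdot13=72$ vectors. Consider, over $\mathbf{k}$, the determinant of a triple that meets at least two gadgets, as a polynomial in the $13$ translation vectors. It is nonzero. For a slope and two points of different gadgets this is read off from \eqref{eq:slope}. For three points, some gadget contains exactly one of them; place the other two at distinct positions and translate that one off the line through them. Fix translation vectors in $\mathbf{k}^2$ at which none of these finitely many polynomials vanishes, and use the same vectors over $D$. Let $v$ and $v^\varepsilon$ be the resulting families over $\mathbf{k}$ and $D$, and let $M$ be the matroid of $v$. Its dependent triples are exactly the triples of slopes and the listed triples. Indeed, two slopes and a point are independent; a slope and two points of one gadget are dependent only if the triple is listed, because different slopes have different values; three points of one gadget are independent; and triples meeting two gadgets are independent by the choice just made. The slopes are distinct points at infinity and the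 gadget points are distinct affine points, so $M$ is simple of rank $3$. The triples of slopes and the listed triples have determinant zero over $D$ as well, so $v^\varepsilon$ is a realization of $M$ reducing to $v$.

\emph{The element $s$.} Let $\tilde v$ be a realization of $M$ over $A$ and let $o$ be a gadget point. Then $\tilde v_0,\tilde v_\infty,\tilde v_o$ is a basis. For a slope $\sigma$ the determinant of $\tilde v_0,\tilde v_\infty,\tilde v_\sigma$ vanishes, so $\tilde v_\sigma=\lambda_\sigma\tilde v_0+\rho_\sigma\tilde v_\infty$ with unique $\lambda_\sigma,\rho_\sigma\in A$. By Cramer's rule $\lambda_\sigma$ is a unit for $\sigma\ne\infty$, since $\{\sigma,\infty,o\}$ is a basis of $M$, and $\rho_\sigma$ is a unit for $\sigma\neq0$, since $\{0,\sigma,o\}$ is a basis. For $\sigma\neq\infty$ define the cross-ratio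
\[
\tilde\sigma=\frac{\rho_\sigma}{\lambda_\sigma}\cdot\frac{\lambda_1}{\rho_1}\in A .
\]
Then $\tilde0=0$ and $\tilde1=1$. An isomorphism of free modules does not change $\lambda_\sigma,\rho_\sigma$, and replacing $\tilde v_e$ by $c_e\tilde v_e$ multiplies every ratio $\rho_\sigma/\lambda_\sigma$ by the same unit $c_0/c_\infty$. So $\tilde\sigma$ depends only on the equivalence class, and it is compatible with homomorphisms $A\to A'$.

Take coordinates in the basis $(\tilde v_o,\lambda_1\tilde v_0,\rho_1\tilde v_\infty)$. After rescaling, $\tilde v_\sigma=(0,1,\tilde\sigma)$ and $\tilde v_\infty=(0,0,1)$. The first coordinate of a gadget point $U$ is a unit because $\{U,0,\infty\}$ is a basis of $M$, so we may rescale the points of a gadget to $U_i=(1,x_i,y_i)$. Put $u=x_3-x_1$ and $u'=x_4-x_1$; these are units by \eqref{eq:slope}, since $\{U_1,U_3,\infty\}$ and $\{U_1,U_4,\infty\}$ are bases. Now apply \eqref{eq:slope} to the listed triples.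
\begin{itemize}
\item Additive gadget: $x_1=x_2$, $x_3=x_4$, and $\tilde au=y_3-y_1$, $\tilde bu=y_4-y_2$, $\tilde cu=y_4-y_1$, $\tilde du=y_3-y_2$. Hence $(\tilde a+\tilde b)u=(\tilde c+\tilde d)u$ and $\tilde a+\tilde b=\tilde c+\tilde d$.
\item Multiplicative gadget: $x_1=x_2$, $y_3=y_4$, and $\tilde au=y_3-y_1=\tilde cu'$, $\tilde bu'=y_3-y_2=\tilde du$. Hence $\tilde a\tilde b\,uu'=\tilde c\tilde d\,uu'$ and $\tilde a\tilde b=\tilde c\tilde d$.
\end{itemize}
So the $\tilde\sigma$ satisfy R1--R13, and $s(\tilde v):=\tilde P-\tilde p-\tilde w$ has square zero by \eqref{eq:square}. This proves (i). For $v^\varepsilon$ we have $\lambda_\sigma=1$ and $\rho_\sigma$ is the value of $\sigma$ over $D$, so $\tilde\sigma$ is that value and $s(v^\varepsilon)=\varepsilon$.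
\end{proof}

\section{Linear spaces in $(\mathbb{P}^1)^N$}\label{sec:linear}

In this section $S=\mathbf{k}[x_i,y_i:1\le i\le N]$ with $\deg x_i=\deg y_i=\mathbf{e}_i$, and $x_i$ spans the line stable under $B_i$. Let $L\subseteq\mathbf{k}^N$ be a linear subspace of dimension $\delta$, let $\ell_1,\dots,\ell_N\in L^*$ be the restrictions of the coordinates, and let $M$ be their matroid; loops are allowed. Put
\[
I_L=\ker\big(\psi\colon S\to\operatorname{Sym}(L^*)[u][t_1,\dots,t_N]\big),\qquad x_i\mapsto\ell_it_i,\quad y_i\mapsto ut_i .
\]
A form $f$ of degree $\mathbf{d}$ lies in $I_L$ if and only if $f(\ell_1,1,\dots,\ell_N,1)=0$, so $I_L$ is the ideal of the closure of $L$ under the embedding $\mathbb{A}^N\subseteq(\mathbb{P}^1)^N$, $z_i\mapsto[z_i:1]$. A circuit $C$ with relation $\sum_{i\in C}c_i\ell_i=0$ gives the form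
\[
g_C=\sum_{i\in C}c_ix_i\prod_{j\in C\setminus\{i\}}y_j\in I_L
\]
of degree $\mathbf{e}_C=\sum_{i\in C}\mathbf{e}_i$. The degree remembers the circuit, and this is how the matroid will enter the Hilbert function.

Let $J_M$ be the ideal generated by the monomials $x_C=\prod_{i\in C}x_i$, for $C$ a circuit. It is radical because its generators are squarefree monomials, and Borel-fixed because they are eigenvectors of $B_1\times\dots\times B_N$. A monomial $x^ay^{\mathbf{d}-a}$ lies outside $J_M$ exactly when the support of $a$ is independent, and for a given support $F$ there are $d_i$ choices of $a_i$ for each $i\in F$. Hence for $\mathbf{d}\in\mathbb{N}^N$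
\[
\mathfrak{h}_M(\mathbf{d}):=\dim(S/J_M)_{\mathbf{d}}=\sum_{F\ \text{independent}}\ \prod_{i\in F}d_i .
\]

\begin{lemma}\label{lem:hf}
The ideal $I_L$ has Hilbert function $\mathfrak{h}_M$ and is generated by the forms $g_C$.
\end{lemma}

\begin{proof}
Setting $u=t_1=\dots=t_N=1$ is injective on $\psi(S_{\mathbf{d}})$, whose elements are $t^{\mathbf{d}}$ times a form of degree $|\mathbf{d}|$ in $\operatorname{Sym}(L^*)[u]$. So
\[
(S/I_L)_{\mathbf{d}}\cong\mathcal{P}_L(\mathbf{d}):=\operatorname{span}\Big\{\prod_i\ell_i^{a_i}:0\le a_i\le d_i\Big\}\subseteq\operatorname{Sym}(L^*).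
\]

\emph{Lower bound.} We show $\dim\mathcal{P}_L(\mathbf{d})\ge\mathfrak{h}_M(\mathbf{d})$ by induction on $|\mathbf{d}|$, for all $N$ and $L$ at once. If $d_i=0$ for all non-loops $i$, both sides are $1$. Otherwise choose a non-loop $i$ with $d_i\ge1$ and let $K=\ker\ell_i\subseteq L$, viewed in $\mathbf{k}^{N-1}$ by omitting the $i$-th coordinate; its matroid is $M/i$. Let $\mathbf{d}'$ be $\mathbf{d}$ with $d_i$ omitted. Restriction $\operatorname{Sym}(L^*)\to\operatorname{Sym}(K^*)$ maps $\mathcal{P}_L(\mathbf{d})$ onto $\mathcal{P}_K(\mathbf{d}')$ and kills the subspace $\ell_i\mathcal{P}_L(\mathbf{d}-\mathbf{e}_i)\subseteq\mathcal{P}_L(\mathbf{d})$. Multiplication by $\ell_i\neq0$ is injective, so by induction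
\[
\dim\mathcal{P}_L(\mathbf{d})\ge\mathfrak{h}_M(\mathbf{d}-\mathbf{e}_i)+\mathfrak{h}_{M/i}(\mathbf{d}').
\]
The right side is $\mathfrak{h}_M(\mathbf{d})$: in $\mathfrak{h}_M(\mathbf{d})-\mathfrak{h}_M(\mathbf{d}-\mathbf{e}_i)$ the sets $F\not\ni i$ cancel, and each independent $F\ni i$ contributes $\prod_{j\in F\setminus\{i\}}d_j$.

\emph{Upper bound.} We want $x_C$ as an initial monomial, but it does not occur in $g_C$ when $|C|\geq 2$. A change of coordinates creates it. Since $\mathbf{k}$ is infinite, there are $\alpha_1,\dots,\alpha_N\in\mathbf{k}^*$ with $\sum_{i\in C}c_i/\alpha_i\ne0$ for all circuits $C$. Let $\theta$ be the graded automorphism $x_i\mapsto x_i$, $y_i\mapsto y_i+\alpha_ix_i$. The coefficient of $x_C$ in $\theta(g_C)$ is $\big(\prod_{j\in C}\alpha_j\big)\sum_{i\in C}c_i/\alpha_i\neq0$, and $x_C$ is the largest monomial of degree $\mathbf{e}_C$ in the lexicographic order with $x_1>\dots>x_N>y_1>\dots>y_N$. So $\operatorname{in}(\theta I_L)\supseteq J_M$, and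
\[
\dim(S/I_L)_{\mathbf{d}}=\dim\big(S/\operatorname{in}(\theta I_L)\big)_{\mathbf{d}}\le\mathfrak{h}_M(\mathbf{d}).
\]
With the lower bound, equality holds and $\operatorname{in}(\theta I_L)=J_M$. Thus the $\theta(g_C)$ form a Gr\"obner basis of $\theta I_L$, and in particular generate it.
\end{proof}

So $\mathcal{H}_M:=\mathcal{H}^{\mathfrak{h}_M}(S)$ is a CS Hilbert scheme containing the point $[I_L]$. On the other side, let $R_M\subseteq\operatorname{Gr}(\delta,N)$ be the \emph{realization scheme} of $M$: the locally closed subscheme where the Pl\"ucker coordinate $p_B$ is invertible for each basis $B$ and zero for each other $\delta$-subset. For a local ring $A$, an $A$-point of $\operatorname{Gr}(\delta,N)$ is a free direct summand $L_A\subseteq A^N$ of rank $\delta$, and $p_B=\det(\ell_b)_{b\in B}$, where $\ell_i\in L_A^*$ are the restricted coordinates. So $L_A$ lies in $R_M(A)$ if and only if $(\ell_i)$ is a realization of $M$ over $A$. Conversely, a realization $(\tilde v_i)$ in $A^\delta$ gives the point $L_A=\{(\phi(\tilde v_i))_i:\phi\in(A^\delta)^*\}$, which projects isomorphically onto $A^B$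 for a basis $B$ and in which $\ell_i$ corresponds to $\tilde v_i$. Let $\widehat{R}$ and $\widehat{\mathcal{H}}$ be the deformation functors of $R_M$ at $[L]$ and of $\mathcal{H}_M$ at $[I_L]$.

\begin{theorem}\label{thm:retract}
There are natural transformations $\widehat{R}\to\widehat{\mathcal{H}}\to\widehat{R}$ whose composition is the identity, the first sending $L_A$ to a deformation $I_{L_A}$ of $I_L$. Equivalently, $\widehat{\mathcal{O}}_{R_M,[L]}$ is a retract of $\widehat{\mathcal{O}}_{\mathcal{H}_M,[I_L]}$.
\end{theorem}

The first map is the expected one. The second needs an idea, because most deformations of $I_L$ are not closures of linear spaces. We take the tangent space of the deformed variety at a point near the origin.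

\begin{example}\label{ex:hyperplane}
Let $N=4$ and $L=\{z_1+z_2+z_3=0\}\subseteq\mathbf{k}^4$. The only circuit is $C=\{1,2,3\}$, so $I_L=(g_C)$, and $R_M$ is the two-dimensional torus of hyperplanes $\sum c_iz_i=0$ with $c_1,c_2,c_3$ invertible and $c_4=\pm p_{123}=0$. A deformation $I_A$ of $I_L$ is generated, by Nakayama's lemma, by a lift $\tilde g$ of $g_C$ of degree $(1,1,1,0)$. Every lift occurs, since multiplication by $\tilde g$ is injective modulo $\mathfrak{m}$ in each degree and so has free cokernel of the right rank. This gives seven parameters. With $z_i=x_i/y_i$,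
\[
\tilde g(z)=c_0+c_1z_1+c_2z_2+c_3z_3+c_{12}z_1z_2+c_{13}z_1z_3+c_{23}z_2z_3+c_{123}z_1z_2z_3,
\]
where $c_1,c_2,c_3\equiv1$ and the other coefficients lie in $\mathfrak{m}$. The polynomial $c_3+c_{13}z_1+c_{23}z_2+c_{123}z_1z_2$ is a unit plus a nilpotent, hence invertible, and $\tilde g=0$ is the graph of
\[
z_3=\varphi_3=-\frac{c_0+c_1z_1+c_2z_2+c_{12}z_1z_2}{c_3+c_{13}z_1+c_{23}z_2+c_{123}z_1z_2}
\]
over the space with coordinates $z_1,z_2,z_4$. The linear part of $\varphi_3$ is
\[
-c_3^{-1}\big((c_1-c_0c_{13}c_3^{-1})z_1+(c_2-c_0c_{23}c_3^{-1})z_2\big).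
\]
Its graph is a hyperplane $L_A$ with $c_4=0$, so it lies in $R_M$, and the reason is that a form of degree $(1,1,1,0)$ cannot involve $z_4$. If $\tilde g(z)$ is a linear form, $L_A$ is its zero locus.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:retract}]
\emph{The first map.} Let $L_A\in\widehat{R}(A)$ with coordinates $\ell_i\in L_A^*$. Let $C$ be a circuit, $i\in C$, and extend $C\setminus\{i\}$ to a basis $B$; then $C$ is the fundamental circuit of $i$. The $\ell_b$, $b\in B$, form a basis of $L_A^*$, and Cramer's rule gives $\ell_i=\sum_{b\in B}\pm(p_{B-b+i}/p_B)\ell_b$. The coefficient is zero for $b\notin C$ and a unit for $b\in C$. So there is a relation $\sum_{j\in C}c_j\ell_j=0$ with unit coefficients. It generates all relations among the $\ell_j$, $j\in C$, because subtracting a multiple of it from any relation leaves a relation among the basis elements $\ell_j$, $j\in C\setminus\{i\}$. Thus it is unique up to a unit and reduces to the relation of $C$ in $L$ up to a scalar. Let $g_C^A\in S_A$ be the corresponding form and $I_{L_A}=(g_C^A:C\text{ a circuit})$. This ideal is well defined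 and compatible with $A\to A'$.

We must show that $\mathcal{Q}=(S_A/I_{L_A})_{\mathbf{d}}$ is free of rank $h=\mathfrak{h}_M(\mathbf{d})$. By Lemma~\ref{lem:hf}, $\mathcal{Q}\otimes\mathbf{k}=(S/I_L)_{\mathbf{d}}$ has dimension $h$, so by Nakayama's lemma there is a surjection $A^h\to\mathcal{Q}$ that is bijective modulo $\mathfrak{m}$. The analog $\psi_A$ of $\psi$ for $L_A$ kills each $g_C^A$, which gives maps
\[
A^h\to\mathcal{Q}\to\operatorname{Sym}^{|\mathbf{d}|}(L_A^*\oplus Au)
\]
with free target. Modulo $\mathfrak{m}$ the composite is the injection induced by $\psi$. So one of its $h\times h$ minors is a unit, the composite is injective, and $A^h\cong\mathcal{Q}$.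

\emph{The second map.} Fix a basis $B$ of $M$. Let $I_A\in\widehat{\mathcal{H}}(A)$, put $y=y_1\cdots y_N$ and $z_i=x_i/y_i$, so that $S_A[y^{-1}]_0=A[z_1,\dots,z_N]$, and let
\[
T_A=\big((S_A/I_A)[y^{-1}]\big)_0 ,
\]
a quotient of $A[z]$ whose formation commutes with base change. It is flat over $A$, as a direct summand of a localization of the flat module $S_A/I_A$. Its reduction $T_A\otimes\mathbf{k}$ is the coordinate ring $\operatorname{Sym}(L^*)$ of $L$, with $z_i\mapsto\ell_i$: for $f\in\mathbf{k}[z]$ and $n\gg0$, the form $y^nf$ lies in $I_L$ if and only if $f(\ell_1,\dots,\ell_N)=0$. Therefore $A[z_b:b\in B]\to T_A$ is an isomorphism modulo $\mathfrak{m}$. It is an isomorphism: its cokernel $\mathcal{N}'$ satisfies $\mathcal{N}'=\mathfrak{m}\mathcal{N}'$, so it vanishes as $\mathfrak{m}$ is nilpotent; and by flatness of $T_A$ its kernel $\mathcal{N}$ has $\mathcal{N}\otimes\mathbf{k}\hookrightarrow\ker(\mathbf{k}[z_B]\to T_A\otimes\mathbf{k})=0$, so it vanishes for the same reason.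

Let $\varphi_i\in A[z_B]$ correspond to $z_i\in T_A$, and let $\lambda_i$ be its homogeneous part of degree one. Then $\lambda_b=z_b$ for $b\in B$, and $\varphi_i$ reduces to the linear form expressing $\ell_i$ in the basis $(\ell_b)$; in particular $\varphi_i(0)\in\mathfrak{m}$. Let $L_A$ be the image of $(\lambda_i)_i\colon A^B\to A^N$. It is a graph over $A^B$, hence a free direct summand of rank $\delta$, it reduces to $L$, and its coordinates are the $\lambda_i$. We claim $L_A\in\widehat{R}(A)$. Let $B'$ be a $\delta$-subset that is not a basis and $C\subseteq B'$ a circuit. Since $I_A$ reduces to $I_L$, there is $\tilde g\in(I_A)_{\mathbf{e}_C}$ lifting $g_C$. Its dehomogenization $\tilde g(z)=\tilde g/\prod_{i\in C}y_i$ involves only the $z_i$ with $i\in C$, and it vanishes in $T_A$, that is, $\tilde g(\varphi)=0$ in $A[z_B]$. The chain rule at $z_B=0$ gives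
\[
\sum_{i\in C}\frac{\partial\tilde g}{\partial z_i}\big(\varphi(0)\big)\,\lambda_i=0 .
\]
As $\tilde g(z)$ reduces to $\sum_{i\in C}c_iz_i$, the coefficients reduce to $c_i\neq0$ and are units. So one $\lambda_i$, $i\in C$, is a combination of the others, and $p_{B'}(L_A)=0$. Every step commutes with $A\to A'$.

\emph{The composition.} Let $I_A=I_{L_A}$, let $i\notin B$, and let $C$ be its fundamental circuit, with relation $\sum_{j\in C}c_j\ell_j=0$ in $L_A^*$. The dehomogenization of $g^A_C$ is $\sum_{j\in C}c_jz_j$, so $\varphi_i=-c_i^{-1}\sum_{j\in C\setminus\{i\}}c_jz_j$. This is linear, and it is the expression of $\ell_i$ in the basis $(\ell_b)$ of $L_A^*$. Hence the graph of $(\lambda_i)_i$ is $L_A$. The last sentence of the theorem follows from the discussion of deformation functors in Section~\ref{sec:prelim}: the transformations correspond to local homomorphisms $\widehat{\mathcal{O}}_{R_M,[L]}\to\widehat{\mathcal{O}}_{\mathcal{H}_M,[I_L]}\to\widehat{\mathcal{O}}_{R_M,[L]}$ with composite the identity.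
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:many} for $r=72$, $\mathbf{n}=(1,\dots,1)$]
Take $M$, $v$, $v^\varepsilon$ from Proposition~\ref{prop:config}, let $N=72$, and let $L\subseteq\mathbf{k}^{72}$ and $L^\varepsilon\subseteq D^{72}$ be the points of $R_M$ given by $v$ and $v^\varepsilon$. Let $\mathcal{O}=\mathcal{O}_{R_M,[L]}$. The coordinates of the universal summand $L_{\mathcal{O}}\subseteq\mathcal{O}^{72}$ form a realization of $M$ over $\mathcal{O}$, so Proposition~\ref{prop:config}(i) gives $\tilde s\in\mathcal{O}$ with $\tilde s^2=0$. The homomorphism $\mathcal{O}\to D$ classifying $L^\varepsilon$ sends $\tilde s$ to $s(v^\varepsilon)=\varepsilon$ and factors through $\widehat{\mathcal{O}}$. So $\tilde s$ is a nonzero nilpotent in $\widehat{\mathcal{O}}$. By Theorem~\ref{thm:retract}, $\widehat{\mathcal{O}}$ embeds in $\widehat{\mathcal{O}}_{\mathcal{H}_M,[I_L]}$, which is therefore not reduced. Since a reduced local ring of $\mathcal{H}_M$ would have reduced completion, $\mathcal{H}_M$ is not reduced at $[I_L]$.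
\end{proof}

\section{Adding factors and variables}\label{sec:enlarge}

We return to a general Cox ring $S$.

\begin{lemma}\label{lem:enlarge}
Suppose that $\mathcal{H}^{\mathfrak{h}}(S)$ is a non-reduced CS Hilbert scheme. Then there is a non-reduced CS Hilbert scheme
\begin{enumerate}
\item[(a)] for $S'=S[z_0,\dots,z_n]$, where $n\ge0$ and the $z_j$ form a new block;
\item[(b)] for $S'=S[z]$, where $z$ is added to an existing block.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $J\subseteq S$ be radical and Borel-fixed with Hilbert function $\mathfrak{h}$. In both cases we exhibit $\mathcal{H}^{\mathfrak{h}}(S)$ as a retract and apply Lemma~\ref{lem:retract}.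

(a) The ideal $JS'$ is Borel-fixed, and radical since $S'/JS'=(S/J)[z_0,\dots,z_n]$. Its Hilbert function is $\mathfrak{h}'(\mathbf{d},d')=\mathfrak{h}(\mathbf{d})\dim\mathbf{k}[z_0,\dots,z_n]_{d'}$. For an $A$-point $I$ of $\mathcal{H}^{\mathfrak{h}}(S)$ we have $(S'_A/IS'_A)_{(\mathbf{d},d')}=(S_A/I)_{\mathbf{d}}\otimes\mathbf{k}[z]_{d'}$, so $I\mapsto IS'_A$ is a morphism $\iota$ to $\mathcal{H}^{\mathfrak{h}'}(S')$. Since $S'_{(\mathbf{d},0)}=S_{\mathbf{d}}$ and $\mathfrak{h}'(\mathbf{d},0)=\mathfrak{h}(\mathbf{d})$, the rule $I'\mapsto\bigoplus_{\mathbf{d}}I'_{(\mathbf{d},0)}$ is a morphism $\pi$ in the other direction, and $\pi\iota=\mathrm{id}$.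

(b) Let $z$ have degree $\mathbf{e}_i$, and order the $i$-th block of $S'$ so that $\mathbf{k}z$ is the Borel-stable line and the old variables keep their order. An element of the Borel subgroup for $S'$ rescales $z$ and acts on $S'/(z)=S$ through an element of the Borel subgroup for $S$. So $J'=JS'+(z)$ is Borel-fixed, and $S'/J'\cong S/J$ shows that it is radical with Hilbert function $\mathfrak{h}$. Let $\iota\colon\mathcal{H}^{\mathfrak{h}}(S)\to\mathcal{H}^{\mathfrak{h}}(S')$ send $I$ to $IS'_A+(z)$. Let $U\subseteq\mathcal{H}^{\mathfrak{h}}(S')$ be the open subscheme whose $A$-points are the $I'$ with $(S_A)_{\mathbf{e}_i}\to(S'_A/I')_{\mathbf{e}_i}$ surjective; it is the complement of the support of the cokernel, and it contains the image of $\iota$. For $I'\in U(A)$ the ring map $S_A\to S'_A/I'$ has the class of $z$ in its image, so it is surjective, and $S_A/(I'\cap S_A)\cong S'_A/I'$ is locally free of rank $\mathfrak{h}(\mathbf{d})$ in degree $\mathbf{d}$. Tensoring this isomorphism with $A'$ shows that $I'\mapsto I'\cap S_A$ commutes with base change, so it defines $\pi\colon U\to\mathcal{H}^{\mathfrak{h}}(S)$.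 Finally $(IS'_A+(z))\cap S_A=I$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:many}]
Permute the blocks so that $n_1,\dots,n_{72}\ge1$. Starting from the example on $(\mathbb{P}^1)^{72}$, apply Lemma~\ref{lem:enlarge}(b) to enlarge the first $72$ blocks and Lemma~\ref{lem:enlarge}(a) to add the others.
\end{proof}

\section{Linear subspaces indexed by a grid}\label{sec:grid}

To reduce the number of factors, we let the configuration live in the first factor and use the others as an index set. Write $S=\mathbf{k}[x_0,\dots,x_{n_1}][y_{s,i}:2\le s\le r,\ 0\le i\le n_s]$, and write degrees as $(d_1,\mathbf{d})$ with $\mathbf{d}=(d_2,\dots,d_r)$. Let $V=\langle x_0,\dots,x_{n_1}\rangle$ and let $G=\prod_{s=2}^r[0,n_s]$ be the grid of integer points with the componentwise order. For a monomial $m$ in the $y$'s, let $\operatorname{top}(m)\in G$ have $s$-th entry $\max\{i:y_{s,i}\mid m\}$, or $0$ if no variable of block $s$ divides $m$. For $g\in G$ put $y_g=\prod_sy_{s,g_s}$; these are the $y$-monomials of degree $\mathbf{1}=(1,\dots,1)$, and $\operatorname{top}(y_g)=g$.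

Fix an order-reversing function $\rho\colon G\to[0,n_1+1]$ and put $w_g=n_1+1-\rho_g$. Let $F_\rho$ be the closed subscheme of $\prod_g\operatorname{Gr}(w_g,V)$ whose $A$-points are the families $W=(W_g)_{g\in G}$ of direct summands $W_g\subseteq V_A$, locally free of rank $w_g$, with $W_g\subseteq W_{g'}$ for $g\le g'$. Equivalently, the annihilators $\Lambda_g=W_g^\perp\subseteq V_A^\vee$ are direct summands of rank $\rho_g$ with $\Lambda_g\supseteq\Lambda_{g'}$ for $g\le g'$. Put
\[
I_W=\bigoplus_m\,(W_{\operatorname{top}(m)})\,m\subseteq S_A ,
\]
where $m$ runs over the monomials in the $y$'s and $(W_g)\subseteq A[x]$ is the ideal generated by $W_g$. This is an ideal of $S_A$ because $\operatorname{top}(mm')\ge\operatorname{top}(m)$. Geometrically, over a point of $\prod_{s\ge2}\mathbb{P}^{n_s}$ whose last nonzero coordinate in block $s$ has index $g_s$, the zero set of $I_W$ has fiber $\mathbb{P}(\Lambda_g)$, since $g$ is the largest top of a monomial not vanishing at that point.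

The quotient $S_A/I_W=\bigoplus_m\operatorname{Sym}(V_A/W_{\operatorname{top}(m)})\,m$ is locally free in each degree, of a rank $\mathfrak{h}_\rho(d_1,\mathbf{d})$ that depends only on $\rho$, and it commutes with base change. The function $\mathfrak{h}_\rho$ is a CS Hilbert function. Indeed, take $W_g=\langle x_j:j\ge\rho_g\rangle$. Then $I_W$ is spanned by the monomials $x^am$ divisible by some $x_j$ with $j\ge\rho_{\operatorname{top}(m)}$. This condition depends only on the support of the monomial, so $I_W$ is radical. A lower triangular substitution $x_j\mapsto\sum_{i\ge j}c_{ij}x_i$, $y_{s,j}\mapsto\sum_{i\ge j}c_{s,ij}y_{s,i}$ turns a monomial into a combination of monomials in which the largest index in each block is at least as large; as $\rho$ is order-reversing, the condition is preserved. We obtain a CS Hilbert scheme $\mathcal{H}=\mathcal{H}^{\mathfrak{h}_\rho}(S)$ and a morphism $\iota\colon F_\rho\to\mathcal{H}$, $W\mapsto I_W$.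

\begin{example}\label{ex:grid}
For $r=2$ the grid is a chain and $F_\rho$ is a partial flag variety. Incidence conditions appear when $G$ has incomparable elements. Let $\dim V=3$ and $G=\{0,1\}^3$, let $\rho_{\mathbf{e}_i}=1$ for the three unit vectors, and let $\rho_g=0$ for $|g|\ge2$. If $\rho_0=2$, then $F_\rho$ parametrizes three points $\Lambda_{\mathbf{e}_i}$ of $\mathbb{P}^2$ on a line $\Lambda_0$. If $\rho_0=1$, the three points are forced to be equal. These two mechanisms, collinearity and equality, are all that Section~\ref{sec:routing} uses.
\end{example}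

\begin{proposition}\label{prop:grid}
If $\mathcal{H}$ is reduced, then $F_\rho$ is reduced.
\end{proposition}

We want a retraction near $\iota(F_\rho)$. Give the $y$'s weights increasing with the index, and for an ideal $I$ let $\mathcal{W}_g(I)\subseteq V$ consist of the leading coefficients $f$ of elements $fy_g+(\text{lower weight})\in I$. For $I=I_W$ this recovers $W_g$. The difficulty is that $\dim\mathcal{W}_g(I)$ jumps as $I$ varies. For example, let $r=2$ and $n_2=1$. Then $(I_W)_{(1,1)}=W_0y_0\oplus W_1y_1$ projects to $Vy_1$ with rank $w_1$, but after exchanging $y_0$ and $y_1$, which gives another point of $\mathcal{H}$, the rank is $w_0\le w_1$. The point is that the ideals $I_W$ have the \emph{largest} possible ranks, so that the locus of constant rank is an open neighborhood of $\iota(F_\rho)$. We prove this on $\mathbf{k}$-points only, which is why reducedness of $\mathcal{H}$ is assumed.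

Choose a finite set $\mathcal{D}$ of degrees, containing $(1,\mathbf{1})$ and $(1,\mathbf{1}+\mathbf{e}_s)$ for $2\le s\le r$, such that every $I\in\mathcal{H}(\mathbf{k})$ is generated in degrees in $\mathcal{D}$. It exists because $\mathcal{H}$ is covered by finitely many affine opens $\operatorname{Spec}A$ with $A$ Noetherian, over each of which the universal ideal of $S_A$ has finitely many homogeneous generators. (It also follows, by passing to initial ideals, from Proposition~3.2 of Haiman and Sturmfels.) Choose integer weights $\lambda$, zero on the $x_j$, with $\lambda(y_{s,0})<\dots<\lambda(y_{s,n_s})$ for each $s$, such that for $(d_1,\mathbf{d})\in\mathcal{D}$ distinct $y$-monomials of degree $\mathbf{d}$ have distinct weights; increasing powers of an integer larger than all such $|\mathbf{d}|$ will do. For $I\in\mathcal{H}(\mathbf{k})$ let $\operatorname{in}_\lambda(I)$ be the span of the highest-weight parts of the homogeneous elements of $I$. It is an ideal, and $\operatorname{in}_\lambda(I)_\delta$ is the associated graded space of $I_\delta$ for the filtration by weight, so $\operatorname{in}_\lambda(I)\in\mathcal{H}(\mathbf{k})$.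

Call a pair $(\mathbf{d},c)$ \emph{relevant} if $\mathbf{d}\in\{\mathbf{1},\mathbf{1}+\mathbf{e}_2,\dots,\mathbf{1}+\mathbf{e}_r\}$ and $c\in\mathbb{Z}$. Let $\operatorname{rk}_{\mathbf{d},c}(I)$ be the rank of the projection
\begin{equation}\label{eq:proj}
I_{(1,\mathbf{d})}\longrightarrow V\otimes\langle m:\deg m=\mathbf{d},\ \lambda(m)>c\rangle ,
\end{equation}
and put $b_{\mathbf{d},c}=\sum w_{\operatorname{top}(m)}$, the sum over the same monomials $m$. Only finitely many different maps \eqref{eq:proj} occur. The kernel of \eqref{eq:proj} is the step of weight $\le c$ of the filtration, so $\operatorname{rk}_{\mathbf{d},c}(I)$ is the dimension of the part of $\operatorname{in}_\lambda(I)_{(1,\mathbf{d})}$ of weight $>c$.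

\begin{lemma}\label{lem:bound}
For all $I\in\mathcal{H}(\mathbf{k})$ and all relevant $(\mathbf{d},c)$ we have $\operatorname{rk}_{\mathbf{d},c}(I)\le b_{\mathbf{d},c}$, with equality if $I=I_W$ for some $W\in F_\rho(\mathbf{k})$.
\end{lemma}

\begin{proof}
Equality for $I_W$ holds because $(I_W)_{(1,\mathbf{d})}=\bigoplus_{\deg m=\mathbf{d}}W_{\operatorname{top}(m)}m$. For the inequality, let the irreducible group $\Gamma=\prod_{s\ge2}\mathrm{GL}_{n_s+1}(\mathbf{k})$ act on the $y$'s. The function $\gamma\mapsto\operatorname{rk}_{\mathbf{d},c}(\gamma I)$ is the rank of a matrix of regular functions on $\Gamma$, so its maximum is attained on a dense open set. It suffices to show $\operatorname{rk}_{\mathbf{d},c}(\gamma I)=b_{\mathbf{d},c}$ for general $\gamma$. We do this by showing that $I'=\operatorname{in}_\lambda(\gamma I)$ has the shape of an ideal $I_W$ in the degrees that matter.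

\emph{Step 1: $I'$ is stable under raising indices.} For $\delta\in\mathcal{D}$ let $\xi\in\bigwedge^{n}S_\delta$, $n=\dim I_\delta$, be the wedge product of a basis of $I_\delta$. The space $\bigwedge^nS_\delta$ is graded by $\lambda$-weight. Let $\omega_\delta$ be the largest weight in which $\gamma\xi$ has a nonzero component for some $\gamma\in\Gamma$; this component is nonzero for $\gamma$ in a dense open set. Fix $\gamma$ in these open sets for all $\delta\in\mathcal{D}$ and with all $\operatorname{rk}_{\mathbf{d},c}(\gamma I)$ maximal. Fix $\delta$, put $\omega=\omega_\delta$, and write $\gamma\xi=\sum_{j\le\omega}\xi_j$ with $\xi_\omega\neq0$. Choose a basis $f_1,\dots,f_n$ of $(\gamma I)_\delta$ whose highest-weight parts form a basis of $I'_\delta$. The top component of $f_1\wedge\dots\wedge f_n$ is the wedge product of these parts, so $\xi_\omega$ is a Pl\"ucker vector of $I'_\delta$.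

Let $\upsilon\in\Gamma$ be the substitution $y_{s,j}\mapsto y_{s,j}+y_{s,i}$ with $i>j$, fixing the other variables. It sends each monomial to itself plus terms of higher weight, so $\upsilon\xi_\omega=\xi_\omega+(\text{higher weight})$. For $t\in\mathbf{k}^*$ let $\tau_t\in\Gamma$ multiply each variable $y_{s',i'}$ by $t^{\lambda(y_{s',i'})}$. Then $\upsilon\tau_t\gamma\xi=\sum_jt^j\upsilon\xi_j$, and for $\omega'>\omega$ its component $\sum_jt^j(\upsilon\xi_j)_{\omega'}$ vanishes by the definition of $\omega$. This holds for infinitely many $t$, so $(\upsilon\xi_\omega)_{\omega'}=0$. Hence $\upsilon\xi_\omega=\xi_\omega$ and $\upsilon I'_\delta=I'_\delta$. Moreover $I'_\delta$ is spanned by elements of a single weight, which by the choice of $\lambda$ have the form $fm$ with $f\in\mathbf{k}[x]$ and $m$ a $y$-monomial. As $I'\in\mathcal{H}(\mathbf{k})$ is generated in degrees in $\mathcal{D}$, we conclude that $\upsilon I'=I'$ and that $I'=\bigoplus_mJ_m\,m$ with homogeneous ideals $J_m\subseteq\mathbf{k}[x]$. Note that $J_{m'}\subseteq J_m$ if $m'\mid m$.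

\emph{Step 2: $J_m=J_{y_{\operatorname{top}(m)}}$ if $\deg m\ge\mathbf{1}$.} Here we use that $I'$ is a CS ideal, hence radical. Let $m'$ be the product of the variables dividing $m$. If $fm\in I'$, a power of $fm'$ is divisible by $fm$, so $fm'\in I'$. Thus $J_m=J_{m'}$ depends only on the support of $m$. Next let $m=y_{s,j}^km_1$ with $k\ge1$ and $y_{s,j}\nmid m_1$, let $i>j$ and $f\in J_m$. Then $\upsilon(fm)=\sum_l\binom kl f\,y_{s,j}^{k-l}y_{s,i}^lm_1\in I'$, the monomials on the right are distinct, and the term $l=k$ has coefficient $1$ in every characteristic. So $J_m\subseteq J_{y_{s,i}^km_1}$. Let $\deg m=\mathbf{d}\ge\mathbf{1}$ and $\operatorname{top}(m)=g$. Moving all variables of block $s$ to $y_{s,g_s}$, for every $s$, we get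
\[
J_m\subseteq J_{\prod_sy_{s,g_s}^{d_s}}=J_{y_g}\subseteq J_m ,
\]
where the equality holds because the supports agree, and the last inclusion because $y_g\mid m$.

\emph{Step 3: counting.} Let $w'_g=\dim(J_{y_g})_1$. A monomial of degree $d_s\geq 1$ in block $s$ with largest index $g_s$ is $y_{s,g_s}$ times a monomial of degree $d_s-1$ in $g_s+1$ variables. Comparing the dimensions of $I'$ and of an ideal $I_W$ in degree $(1,\mathbf{d})$, we get for all $\mathbf{d}\ge\mathbf{1}$
\[
\sum_{g\in G}w'_g\prod_s\binom{d_s-1+g_s}{g_s}=\sum_{g\in G}w_g\prod_s\binom{d_s-1+g_s}{g_s}.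
\]
The polynomial $\binom{d-1+i}{i}\in\mathbb{Q}[d]$ has degree $i$, so the products are linearly independent polynomials in $d_2,\dots,d_r$, hence linearly independent functions on $\{\mathbf{d}\ge\mathbf{1}\}$. Thus $w'_g=w_g$ for all $g$, and $\operatorname{rk}_{\mathbf{d},c}(\gamma I)=\sum_{\lambda(m)>c}\dim(J_m)_1=b_{\mathbf{d},c}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:grid}]
Assume that $\mathcal{H}$ is reduced. The maps \eqref{eq:proj} for the universal ideal $\mathcal{I}$ are maps of vector bundles on $\mathcal{H}$. Let $U\subseteq\mathcal{H}$ be the open set where the rank is at least $b_{\mathbf{d},c}$ for all relevant $(\mathbf{d},c)$. By Lemma~\ref{lem:bound} the rank equals $b_{\mathbf{d},c}$ at all $\mathbf{k}$-points of $U$, and $\iota^{-1}(U)$ is an open set containing all closed points of $F_\rho$, so $\iota(F_\rho)\subseteq U$.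

For $I\in U(\mathbf{k})$ and a monomial $m$ whose degree $\mathbf{d}$ is $\mathbf{1}$ or $\mathbf{1}+\mathbf{e}_s$, let
\[
\mathcal{W}_m(I)=\{f\in V: fm+(\text{terms of lower weight})\in I_{(1,\mathbf{d})}\}.
\]
As $m$ is the only monomial of degree $\mathbf{d}$ and weight $c=\lambda(m)$, this is the image of the coefficient of $m$ on the step of weight $\le c$, whose kernel is the step of weight $\le c-1$. Hence
\begin{equation}\label{eq:dimW}
\dim\mathcal{W}_m(I)=\operatorname{rk}_{\mathbf{d},c-1}(I)-\operatorname{rk}_{\mathbf{d},c}(I)=w_{\operatorname{top}(m)} .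
\end{equation}

On $U$, let $K_c\subseteq\mathcal{I}_{(1,\mathbf{1})}$ be the kernel of \eqref{eq:proj} for $\mathbf{d}=\mathbf{1}$. By Lemma~\ref{lem:rank} it is a vector bundle whose formation commutes with base change. For $g\in G$ and $c=\lambda(y_g)$, the coefficient of $y_g$ is a map $K_c\to V\otimes\mathcal{O}_U$ with image $\mathcal{W}_{y_g}(I)$ at $I\in U(\mathbf{k})$, of constant rank $w_g$ by \eqref{eq:dimW}. By Lemma~\ref{lem:rank} again, its image $\mathcal{W}_g$ is a subbundle of rank $w_g$ whose formation commutes with base change.

We claim $\mathcal{W}_g\subseteq\mathcal{W}_{g'}$ for $g\le g'$. We may assume $g'=g+\mathbf{e}_s$, and by the last sentence of Lemma~\ref{lem:rank}, applied to $\mathcal{W}_g\to (V\otimes\mathcal{O}_U)/\mathcal{W}_{g'}$, it suffices to treat a $\mathbf{k}$-point $I$. The two spaces are compared one degree higher. Let $m=y_g\,y_{s,g'_s}=y_{g'}\,y_{s,g_s}$, of degree $\mathbf{1}+\mathbf{e}_s$ and with $\operatorname{top}(m)=g'$. Multiplication by a variable shifts all weights by the same amount, so $\mathcal{W}_{y_g}(I)\subseteq\mathcal{W}_m(I)\supseteq\mathcal{W}_{y_{g'}}(I)$.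 By \eqref{eq:dimW} the last two spaces both have dimension $w_{g'}$, so they are equal, and the claim follows.

The family $(\mathcal{W}_g)$ defines $\pi\colon U\to F_\rho$. Let $W$ be an $A$-point of $F_\rho$. The pullback of $\mathcal{I}_{(1,\mathbf{1})}$ along $\iota(W)$ is $\bigoplus_gW_gy_g$. By compatibility with base change, the pullback of $K_c$ is $\bigoplus_{\lambda(y_g)\le c}W_gy_g$ and the pullback of $\mathcal{W}_g$ is $W_g$. So $\pi\iota=\mathrm{id}$, and Lemma~\ref{lem:retract} applies.
\end{proof}

\section{Routing the configuration through a four-dimensional grid}\label{sec:routing}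

We now choose $\rho$ on a grid $[0,\kappa]^4$ so that $F_\rho$ contains the configuration of Proposition~\ref{prop:config}. Points of $\mathbb{P}^2$ will be placed at grid points of coordinate sum $\kappa$, which are pairwise incomparable and so impose nothing on each other directly. A grid point $g$ of sum $\kappa-1$ lies below the points $g+\mathbf{e}_i$, and as in Example~\ref{ex:grid} it forces the points of $\mathbb{P}^2$ placed there to be equal if $\rho_g=1$ and collinear if $\rho_g=2$. So each element of $\Omega$ is copied along a connected ``wire'', and for every dependent triple the three wires must be brought together, with no other contact between different wires. The slice of sum $\kappa$ is three-dimensional, which leaves room for wires to pass each other. We draw them in $\mathbb{N}^3$, using the first three coordinates.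

Let $M,v,v^\varepsilon$ be as in Proposition~\ref{prop:config}, identify $\Omega=\{1,\dots,72\}$, and let $\tau_1,\dots,\tau_T$ be the dependent triples of $M$. We define points of $\mathbb{N}^3$, called \emph{sites}, with labels in $\Omega$. The label $e$ is given to its \emph{trunk} $\{(x,4e,0):0\le x\le12T+12\}$. For each $j$, with $\tau_j=\{a<b<c\}$ and $o=12j$, we add the \emph{$j$-th branch} (Figure~\ref{fig:branch}):
\begin{itemize}
\item label $a$: $(o,4a,z)$, $0\le z\le4$; $\ (o,y,4)$, $4a\le y\le4b$; $\ (x,4b,4)$, $o\le x\le o+3$;
\item label $b$: $(o+4,4b,z)$, $0\le z\le4$;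
\item label $c$: $(o+8,4c,z)$, $0\le z\le8$; $\ (o+8,y,8)$, $4b+1\le y\le4c$; $\ (x,4b+1,8)$, $o+3\le x\le o+8$; $\ (o+3,4b+1,z)$, $4\le z\le8$.
\end{itemize}
The part of a branch with a given label is a chain of axis-parallel segments starting on the trunk of that label. So any two sites with label $e$ are joined by a sequence of sites with label $e$ in which consecutive sites have the form $u,u+\mathbf{e}_i$ in some order. Put $\Delta_u=\{u,u+\mathbf{e}_1,u+\mathbf{e}_2,u+\mathbf{e}_3\}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(0.6cm,0cm)},y={(0.35cm,0.25cm)},z={(0cm,0.5cm)},every node/.style={font=\small}]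
\draw[very thick,dotted] (-1,4,0)--(9,4,0) node[right]{$c$};
\draw[very thick,dotted] (8,4,0)--(8,4,8)--(8,1,8)--(3,1,8)--(3,1,4);
\draw[white,line width=4pt] (4,0,1)--(4,0,3);
\draw[thick,dashed] (-1,0,0)--(9,0,0) node[right]{$b$};
\draw[thick,dashed] (4,0,0)--(4,0,4);
\draw[thick] (-1,-4,0)--(9,-4,0) node[right]{$a$};
\draw[thick] (0,-4,0)--(0,-4,4)--(0,0,4)--(3,0,4);
\fill (3,0,4) circle (1.8pt) node[below]{$u$};
\fill (4,0,4) circle (1.8pt) node[right]{$u+\mathbf{e}_1$};
\fill (3,1,4) circle (1.8pt) node[above right]{$u+\mathbf{e}_2$};
\end{tikzpicture}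
\caption{The branch for a dependent triple $a<b<c$, drawn for consecutive labels; $x$ points right, $y$ into the page, $z$ up. The trunks lie at height $0$. Wires rise from the three trunks and end at the sites $u$, $u+\mathbf{e}_1$, $u+\mathbf{e}_2$, the only place where wires with different labels are adjacent.}
\label{fig:branch}
\end{figure}

\begin{lemma}\label{lem:sites}
\begin{enumerate}
\item[(a)] No site has two labels.
\item[(b)] If $u$ and $u+\mathbf{e}_i$ are sites with the same label, then all sites in $\Delta_u$ have that label.
\item[(c)] For $\tau_j=\{a<b<c\}$, $o=12j$ and $u=(o+3,4b,4)$, the sites in $\Delta_u$ are $u$, $u+\mathbf{e}_1$, $u+\mathbf{e}_2$, with labels $a,b,c$.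
\end{enumerate}
\end{lemma}

\begin{proof}
We find all pairs of labeled sites with different labels whose coordinates differ by at most $1$; call such pairs \emph{close}. The $j$-th branch has first coordinates in $[12j,12j+8]$, so different branches differ by at least $4$ in $x$. Different trunks differ by at least $4$ in $y$. A branch site close to a trunk has $z\le1$, so it lies on a vertical segment above the trunk of its own label and differs by at least $4$ in $y$ from the other trunks. So close pairs lie in one branch. Use coordinates relative to $(o,4b,0)$. Sites labeled $a$ have $x\le3$ and $z\le4$, and those with $x\geq2$ are $(2,0,4)$ and $(3,0,4)$. Sites labeled $b$ are $(4,0,z)$, $0\le z\le4$. Sites labeled $c$ have $x=8$, or $z\geq6$, or are $(3,1,4)$ or $(3,1,5)$. Consequently a close pair labeled $a,b$ consists of $(3,0,4)$ and one of $(4,0,3),(4,0,4)$; a close pair labeled $a,c$ consists of one of $(2,0,4),(3,0,4)$ and one of $(3,1,4),(3,1,5)$; and a close pair labeled $b,c$ consists of one of $(4,0,3),(4,0,4)$ and one of $(3,1,4),(3,1,5)$. All members of close pairs are among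
\[
a\colon(2,0,4),\,(3,0,4);\qquad b\colon(4,0,3),\,(4,0,4);\qquad c\colon(3,1,4),\,(3,1,5).
\]
These six points are distinct, which proves (a). The pairs $u,u+\mathbf{e}_k$ among them are the three pairs with equal labels and the two pairs with $u=(3,0,4)$ and $u+\mathbf{e}_1=(4,0,4)$, $u+\mathbf{e}_2=(3,1,4)$. So if $\Delta_u$ contains the site $u$ and a site with another label, then $u=(3,0,4)$ in some branch. The point $u+\mathbf{e}_3=(3,0,5)$ is not a site, since the sites of the branch with $z>4$ have label $c$ and $y\ge1$. This proves (c). It also proves (b), because for this $u$ no $u+\mathbf{e}_i$ has the label $a$ of $u$.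
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:few}]
Let $\kappa$ be an integer larger than the coordinate sum $|u|$ of every site $u$. Take $r=5$, $\mathbf{n}=(2,\kappa,\kappa,\kappa,\kappa)$ and $G=[0,\kappa]^4$, whose unit vectors we write $\mathbf{e}_1,\dots,\mathbf{e}_4$. For a site $u$ put $\bar u=(u_1,u_2,u_3,\kappa-|u|)\in G$; its last coordinate is positive, so $\bar u-\mathbf{e}_4\in G$. For $g\in G$ let $\mathcal{X}_g$ be the set of sites $u$ with $\bar u\ge g$; it shrinks as $g$ grows. A site $u'$ lies in $\mathcal{X}_{\bar u}$ if and only if $u'\ge u$ and $|u'|\le|u|$, and in $\mathcal{X}_{\bar u-\mathbf{e}_4}$ if and only if $u'\ge u$ and $|u'|\le|u|+1$. Hence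
\begin{equation}\label{eq:X}
\mathcal{X}_{\bar u}=\{u\},\qquad\mathcal{X}_{\bar u-\mathbf{e}_4}=\{\text{sites in }\Delta_u\}.
\end{equation}
Let $\Omega_g\subseteq\Omega$ be the set of labels of sites in $\mathcal{X}_g$, and let $\rho_g\in[0,3]$ be its rank in $M$. Then $\rho$ is order-reversing. Identify $V^\vee=\mathbf{k}^3$ and describe points of $F_\rho$ by the families $(\Lambda_g)$. The family $\Lambda_g=\langle v_e:e\in\Omega_g\rangle$ is a point $\mathbf{x}\in F_\rho(\mathbf{k})$. This choice of $\rho$ at \emph{all} grid points imposes only conditions that the configuration satisfies, over $\mathbf{k}$ and, as we shall see, over $D$.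

\emph{A nilpotent.} Let $\mathcal{O}=\mathcal{O}_{F_\rho,\mathbf{x}}$ with universal family $\tilde\Lambda_g\subseteq\mathcal{O}^3$ of free direct summands. By \eqref{eq:X}, $\tilde\Lambda_{\bar u}$ has rank one for each site $u$ and reduces to $\mathbf{k}v_e$, with $e$ the label of $u$. Let $u$ and $u'=u+\mathbf{e}_i$ have the same label and put $g=\bar u-\mathbf{e}_4$. Then $\rho_g=1$ by \eqref{eq:X} and Lemma~\ref{lem:sites}(b), and $g\le\bar u$, $g\le\overline{u'}$. An inclusion between direct summands of $\mathcal{O}^3$ of the same rank is an equality, since the smaller is a direct summand of the larger with complement of rank zero. So $\tilde\Lambda_{\bar u}=\tilde\Lambda_g=\tilde\Lambda_{\overline{u'}}$. By connectedness of the wires, $\tilde\Lambda_{\bar u}$ depends only on the label $e$ of $u$; let $\tilde v_e$ be a generator reducing to $v_e$. For a dependent triple $\{a,b,c\}$ take $u$ as in Lemma~\ref{lem:sites}(c) and $g=\bar u-\mathbf{e}_4$. Then $\Omega_g=\{a,b,c\}$ has rank $2$, as $M$ is simple, and $\tilde v_a,\tilde v_b,\tilde v_c$ lie in the rank two summand $\tilde\Lambda_g$, so their determinant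 vanishes. Thus $\tilde v$ is a realization of $M$ over $\mathcal{O}$, and $\tilde s=s(\tilde v)\in\mathcal{O}$ satisfies $\tilde s^2=0$.

\emph{It is nonzero.} Let $\Lambda_g^\varepsilon\subseteq D^3$ be the submodule generated by the $v^\varepsilon_e$, $e\in\Omega_g$. It is a direct summand of rank $\rho_g$. If $\rho_g=0$, then $\Omega_g=\emptyset$. If $\rho_g=1$, then $\Omega_g=\{e\}$ because $M$ is simple, and $v_e^\varepsilon$ is part of a basis as $v_e\ne0$. If $\rho_g=3$, three of the vectors form a basis of $D^3$. If $\rho_g=2$, take distinct $e,f\in\Omega_g$ and complete $v_e^\varepsilon,v_f^\varepsilon$ to a basis of $D^3$; for any other $h\in\Omega_g$ the triple $\{e,f,h\}$ is dependent in $M$, so $\det(v_e^\varepsilon,v_f^\varepsilon,v_h^\varepsilon)=0$, which says that $v^\varepsilon_h$ has third coordinate zero in this basis. The family $(\Lambda^\varepsilon_g)$ is order-reversing and reduces to $\mathbf{x}$, so it is classified by a local homomorphism $\mathcal{O}\to D$. The image of $\tilde v_e$ generates $\Lambda^\varepsilon_{\bar u}=Dv_e^\varepsilon$ for a site $u$ with label $e$, so it is a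 unit multiple of $v_e^\varepsilon$. By Proposition~\ref{prop:config}, $\tilde s\mapsto s(v^\varepsilon)=\varepsilon\ne0$.

Thus $F_\rho$ is not reduced, and by Proposition~\ref{prop:grid} the CS Hilbert scheme $\mathcal{H}^{\mathfrak{h}_\rho}(S)$ for $\mathbf{n}=(2,\kappa,\kappa,\kappa,\kappa)$ is not reduced. Lemma~\ref{lem:enlarge} gives all $r\ge5$ and all $\mathbf{n}$ with $n_1\ge2$ and $n_2,\dots,n_5\ge\kappa$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{RS} Ritvik Ramkumar and Alessio Sammartano, \emph{Cartwright-Sturmfels Hilbert Schemes}, arXiv:2410.10478 (2024).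
\end{thebibliography}
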